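# Chaotic components of the nodal volume on spheres of dimension at least three

Take a random eigenfunction of the Laplacian on the sphere $\mathbb S^d$ and measure the size of its zero set: a length if $d=2$, an area if $d=3$, and so on. When the eigenvalue is large, how does this random number fluctuate, and which part of the randomness is responsible? An expansion in Hermite polynomials splits the number into uncorrelated pieces, one for each even order. The piece of order two vanishes. On $\mathbb S^2$ the piece of order four carries asymptotically the whole variance. For $d\ge3$, Marinucci, Rossi and Todino ("Laguerre Expansion for Nodal Volumes and Applications", arXiv:2312.09962, 2023) write: "we conjecture that all chaotic components will share the same order of magnitude and no term will be negligible", and they conjecture that the fluctuations are Gaussian as well. These notes prove both statements for every $d\ge3$. We start with one piece on one sphere.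

## 1. The fourth chaos on the three-sphere

### 1.1 The field, its zero set, its normalized jet

Let $d\ge2$, let $\rho(x,y)\in[0,\pi]$ be the geodesic distance on the unit sphere $\mathbb S^d\subset\mathbb R^{d+1}$, and let $\ell\ge1$. Write
$$E=\ell(\ell+d-1),\qquad \lambda=\sqrt E\ \ (\ge\sqrt d>1),\qquad a=\tfrac{d-1}2,\qquad N=\ell+a,\qquad E=N^2-a^2 .$$
The number $E$ is the $\ell$-th eigenvalue of $-\Delta_d$. Let $g$ be the Gegenbauer polynomial of degree $\ell$ and index $\frac{d-1}2$ with $g(1)=1$. It satisfies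
$$(1-t^2)g''-d\,t\,g'+Eg=0,\qquad g(-t)=(-1)^\ell g(t).$$
Put $u(\theta)=u_\ell(\theta)=g(\cos\theta)$, so that $u''+(d-1)\cot\theta\,u'+Eu=0$ and $u(\pi-\theta)=(-1)^\ell u(\theta)$.

*Example.* For $d=3$ the function $w=\sin\theta\,u$ satisfies $w''+N^2w=0$ with $N=\ell+1$, and regularity at $0$ gives $u(\theta)=\dfrac{\sin N\theta}{N\sin\theta}$.

The field $T=T_{\ell;d}$ is the centered Gaussian field whose paths solve $\Delta_dT+ET=0$, with covariance $\mathbb E[T(x)T(y)]=u(\rho(x,y))$. By the addition formula this covariance is a positive multiple of the reproducing kernel of the eigenspace $V$. So $T$ is a multiple of $\sum_ka_kY_k$, where $(Y_k)$ is an orthonormal basis of $V$ and the $a_k$ are independent standard Gaussians; in particular its law on $V$ is nondegenerate. Since $\mathbb E\big(T(-x)-(-1)^\ell T(x)\big)^2=2-2(-1)^\ell g(-1)=0$, we have $T(-x)=(-1)^\ell T(x)$. Finally, $T(x)$ is independent of $\nabla T(x)$.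

Let $Z=T^{-1}(0)$ and $\mathcal L=\mathcal L_{\ell;d-1}=\mathcal H^{d-1}(Z)$, the **nodal volume**; it is square integrable.

The equation for $g$ at $t=1$ gives $g'(1)=E/d$, and $\mathbb E[\nabla T(x)\nabla T(x)^T]=g'(1)\,\mathrm{Id}$. Hence the **normalized jet**
$$X(x)=(X_0,X')=\big(T(x),\sqrt{d/E}\,\nabla T(x)\big)\in\mathbb R\times T_x\mathbb S^d$$
is a standard Gaussian vector in $\mathbb R^{1+d}$ in any orthonormal frame. For $\rho(x,y)=\theta\in(0,\pi)$ use at $x$ and $y$ the unit tangent of the geodesic from $x$ to $y$, completed by a common parallel orthonormal basis of the orthogonal complement. Moving $y$ forward increases $\theta$, and moving $x$ forward decreases it. For a transverse direction $\omega$ we have $\langle \omega,x\rangle=\langle \omega,y\rangle=0$, so the mixed derivative of $g(\langle x,y\rangle)$ in the direction $\omega$ at both points is $g'(\cos\theta)=-u'/\sin\theta$. Thus $A_\ell(\theta)=\mathbb E[X(x)X(y)^T]$ is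
$$A_\ell(\theta)=\begin{pmatrix}u&\sqrt{d/E}\,u'\\-\sqrt{d/E}\,u'&-(d/E)u''\end{pmatrix}\oplus\Big(-\frac dE\frac{u'}{\sin\theta}\Big)I_{d-1}.\tag{1}$$
By Cauchy–Schwarz, $|\langle\alpha,A\beta\rangle|=|\mathbb E[(\alpha\cdot X(x))(\beta\cdot X(y))]|\le|\alpha||\beta|$. So $\|A_\ell(\theta)\|\le1$, and in particular $|u'|\le\sqrt{E/d}$.

### 1.2 Wiener chaos

Let $\mathsf H$ be the Gaussian Hilbert space spanned by $T$. The Hermite polynomials are given by $\sum_nH_n(x)t^n/n!=e^{xt-t^2/2}$. The **$n$-th Wiener chaos** is the closed span of the variables $H_n(\zeta)$ with $\zeta\in\mathsf H$ of variance one. The chaoses are orthogonal, and they fill $L^2$ of the $\sigma$-field generated by $T$. Write $F[n]$ for the projection of $F$. For $\zeta_1,\dots,\zeta_n\in\mathsf H$ the **Wick product** ${:}\zeta_1\cdots\zeta_n{:}$ is the projection of $\zeta_1\cdots\zeta_n$ on the $n$-th chaos. We use two textbook facts: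
$$\mathbb E\big[{:}\zeta_1\cdots\zeta_n{:}\,{:}\eta_1\cdots\eta_n{:}\big]=\sum_\pi\prod_i\mathbb E[\zeta_i\eta_{\pi(i)}],\qquad e^{\zeta-\mathbb E\zeta^2/2}=\sum_n\frac{{:}\zeta^n{:}}{n!}.$$
*Example.* If $X_1,X_2$ are independent standard Gaussians, then ${:}X_1^2{:}=X_1^2-1=H_2(X_1)$, ${:}X_1X_2{:}=X_1X_2$ and ${:}X_1^jX_2^k{:}=H_j(X_1)H_k(X_2)$. Thus $X_1^2=1+{:}X_1^2{:}$ has components of orders $0$ and $2$ only.

By the coarea formula, $\frac1{2\varepsilon}\int_{\mathbb S^d}1_{\{|T|\le\varepsilon\}}|\nabla T|\,dx$ is the average volume of the level sets $T^{-1}(t)$, $|t|\le\varepsilon$. So, formally, $\mathcal L=\int\delta_0(T)|\nabla T|\,dx$, and we expand $\delta_0(X_0)|X'|$ chaos by chaos. Let $\varphi$ be the standard Gaussian density, and let $P_{2b}$ be the $2b$-th chaos projection of $|X'|$. The odd projections vanish because $|X'|$ is even, and $P_{2b}$ is invariant under rotations of $X'$. For even $n$ define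
$$\Phi_n(X)=\sum_{2j+2b=n}\varphi(0)\frac{H_{2j}(0)}{(2j)!}H_{2j}(X_0)P_{2b}(X').\tag{2}$$
The terms are orthogonal. Moreover $H_{2j}(0)^2/(2j)!=4^{-j}\binom{2j}j\le1$ and $\sum_b\|P_{2b}\|^2=\mathbb E|X'|^2=d$, so
$$\|\Phi_n\|_{L^2}^2\le\frac d{2\pi}\qquad\text{for all }n.\tag{3}$$
The rigorous form of the formal expansion is
$$\mathcal L[n]=\sqrt{E/d}\int_{\mathbb S^d}\Phi_n(X(x))\,dx\quad(n\text{ even}),\qquad \mathcal L[n]=0\quad(n\text{ odd}).\tag{4}$$
It is proved in Section 4, in every dimension and without using anything specific to the present section. We take it for granted until then.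

Write $\Phi_n(X)=\sum\phi_{a_1\dots a_n}{:}X_{a_1}\cdots X_{a_n}{:}$ with a symmetric real tensor $\phi_n$, so $\|\Phi_n\|^2=n!|\phi_n|^2$. For jointly Gaussian standard $X,Y$ with cross-covariance $A$, the first textbook fact gives $\mathbb E[\Phi_n(X)\Phi_n(Y)]=n!\langle\phi_n,A^{\otimes n}\phi_n\rangle$. So with $\rho(x,y)=\theta$,
$$k_{\ell,n}(\theta):=\mathbb E[\Phi_n(X(x))\Phi_n(X(y))]=n!\langle\phi_n,A_\ell(\theta)^{\otimes n}\phi_n\rangle,\qquad |k_{\ell,n}(\theta)|\le\tfrac d{2\pi}\|A_\ell(\theta)\|^n.\tag{5}$$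
Since $T(-y)=(-1)^\ell T(y)$, in suitable frames $X(-y)=(-1)^\ell(X_0(y),RX'(y))$ with $R$ orthogonal. As $\Phi_n$ is even and rotation invariant in $X'$, we get $k_{\ell,n}(\pi-\theta)=k_{\ell,n}(\theta)$. By (4), for even $n\ge2$, $\operatorname{Var}(\mathcal L[n])=\frac Ed\iint k_{\ell,n}(\rho(x,y))\,dx\,dy$. With $|\mathbb S^k|$ the total surface measure, the symmetry and the substitution $\theta=s/\lambda$ turn this into
$$E^{\frac{d-2}2}\operatorname{Var}(\mathcal L[n])=\frac{2|\mathbb S^d||\mathbb S^{d-1}|}d\int_0^{\lambda\pi/2}k_{\ell,n}(s/\lambda)\,(\lambda\sin(s/\lambda))^{d-1}\,ds.\tag{6}$$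

**The tensors $\phi_n$.** By the second textbook fact, $\mathbb E[\Phi_n(X)e^{h\cdot X-|h|^2/2}]=\phi_n(h,\dots,h)$ for $h=(h_0,h')\in\mathbb R^{1+d}$. In (2) the factor $H_{2j}(X_0)$ contributes $h_0^{2j}$, and $P_{2b}$ contributes the part of degree $2b$ of $\mathbb E[|X'|e^{h'\cdot X'-|h'|^2/2}]$. Since $\sum_jH_{2j}(0)h_0^{2j}/(2j)!=e^{-h_0^2/2}$, the form $\phi_n(h,\dots,h)$ is the homogeneous part of degree $n$ of
$$m(h)=\varphi(0)\,e^{-h_0^2/2}\;\mathbb E\big[|X'|e^{h'\cdot X'-|h'|^2/2}\big].\tag{7}$$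
As a power series, $m$ also makes sense for complex $h$, with $|h'|^2$ read as $h'\cdot h'$ (bilinear), and $n!\,\phi_n(v_1,\dots,v_n)=\partial_{t_1}\cdots\partial_{t_n}m(\sum t_jv_j)|_{t=0}$. The parts of degree other than $n$ do not contribute.

### 1.3 The scaling limit and a criterion for positivity

Let $\sigma$ be the uniform probability measure on $\mathbb S^{d-1}$ and $J(s)=\int e^{is\xi_1}d\sigma(\xi)$. **Berry's field** $B$ is the centered smooth Gaussian field on $\mathbb R^d$ with covariance $J(|z-w|)=\int e^{i\langle z-w,\xi\rangle}d\sigma(\xi)$. Its normalized jet $X(z)=(B(z),\sqrt d\,\nabla B(z))$ is standard Gaussian, since $\int\xi\xi^Td\sigma=\frac1d\mathrm{Id}$ and $\int\xi\,d\sigma=0$. As in (1), in adapted frames at distance $s$, its cross-covariance is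
$$A_\infty(s)=\begin{pmatrix}J&\sqrt dJ'\\-\sqrt dJ'&-dJ''\end{pmatrix}\oplus\Big(-\frac{dJ'}s\Big)I_{d-1}.\tag{8}$$
Put $k_n(s)=\mathbb E[\Phi_n(X(0))\Phi_n(X(z))]=n!\langle\phi_n,A_\infty(s)^{\otimes n}\phi_n\rangle$, $|z|=s$. *Example.* For $d=3$ the coordinate $\xi_1$ is uniform on $[-1,1]$ and $J(s)=\sin s/s$.

With $v(\xi)=(1,i\sqrt d\,\xi)$ we have $\mathbb E[X_\alpha(z)X_\beta(0)]=\int v_\alpha(\xi)\overline{v_\beta(\xi)}e^{i\langle z,\xi\rangle}d\sigma(\xi)$: a derivative at $z$ brings down $i\xi$, and one at the second point brings down $-i\xi$. Define $\Theta_n(\xi_1,\dots,\xi_n)=n!\,\phi_n(v(\xi_1),\dots,v(\xi_n))$. As $\phi_n$ is real,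
$$k_n(|z|)=\frac1{n!}\int_{(\mathbb S^{d-1})^n}|\Theta_n(\xi_1,\dots,\xi_n)|^2e^{i\langle z,\xi_1+\dots+\xi_n\rangle}\prod d\sigma(\xi_j).\tag{9}$$

**Lemma 1 (criterion).** Let $n$ be even and $k_n(|\cdot|)\in L^1(\mathbb R^d)$. Suppose there are unit vectors $\Xi=(\xi_1,\dots,\xi_n)$ with $\sum\xi_j=0$, two of them linearly independent, and $\Theta_n(\Xi)\ne0$. Then $\int_{\mathbb R^d}k_n(|z|)\,dz>0$.

*Proof.* By dominated convergence, (9), Fubini and the Fourier transform of a Gaussian,
$$\int k_n(|z|)\,dz=\lim_{\epsilon\to0}\int k_n(|z|)e^{-\epsilon^2|z|^2/2}dz=\lim_{\epsilon\to0}\frac1{n!}\int|\Theta_n|^2\,\frac{(2\pi)^{d/2}}{\epsilon^d}e^{-|\sum\xi_j|^2/2\epsilon^2}\prod d\sigma(\xi_j).\tag{10}$$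
So the integral sees the mass of $|\Theta_n|^2$ on $\{\sum\xi_j=0\}$. Consider $\mathcal S(\xi_1,\dots,\xi_n)=\sum\xi_j$ from $(\mathbb S^{d-1})^n$ to $\mathbb R^d$. Its differential at $\Xi$ has range $\sum_j\xi_j^\perp$, and two distinct hyperplanes already span $\mathbb R^d$, so $\mathcal S$ is a submersion near $\Xi$. By the normal form of a submersion there are a neighborhood $\mathcal U$ of $\Xi$ and coordinates $(y,w)\in\{|y|<r_0\}\times B'$ on $\mathcal U$, with $B'$ an open ball, such that $\mathcal S(y,w)=y$. After shrinking, $|\Theta_n|^2\ge c_1>0$ on $\mathcal U$ by continuity, and $\sigma^{\otimes n}$ has density at least $c>0$ with respect to $dy\,dw$. The image of $\sigma^{\otimes n}|_{\mathcal U}$ under $\mathcal S$ therefore dominates $c_2\,dy$ on $\{|y|<r_0\}$, with $c_2=c|B'|$. By (10),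
$$\int k_n(|z|)\,dz\ge\frac{c_1c_2}{n!}\lim_{\epsilon\to0}\int_{|y|<r_0}\frac{(2\pi)^{d/2}}{\epsilon^d}e^{-|y|^2/2\epsilon^2}dy=\frac{c_1c_2}{n!}(2\pi)^d>0.\qquad\square$$

### 1.4 The case $d=3$, order four

**Proposition 2.** For $d=3$, $E^{1/2}\operatorname{Var}(\mathcal L[4])\to\frac{2|\mathbb S^3|}3\int_{\mathbb R^3}k_4(|z|)\,dz\in(0,\infty)$.

**Step 1: decay of $A_\ell$.** This provides a dominating function for (6). If $N\sin\theta\ge1$, then $|u|\le\frac1{N\sin\theta}$, and
$$|u'|=\Big|\frac{\cos N\theta}{\sin\theta}-\frac{\cos\theta\sin N\theta}{N\sin^2\theta}\Big|\le\frac2{\sin\theta},\qquad|u''|=|2\cot\theta\,u'+Eu|\le\frac4{\sin^2\theta}+\frac N{\sin\theta}\le\frac{5N}{\sin\theta}.$$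
Also $|u'|/\sin\theta\le2/\sin^2\theta\le2N/\sin\theta$. Since $N\ge2$, $E=N^2-1\ge\frac34N^2$, so $3/E\le4/N^2$, and every entry of (1) is at most $20/(N\sin\theta)$. Together with $\|A_\ell\|\le1$ and $N\ge\lambda$ this gives $\|A_\ell(\theta)\|\le\min(1,40/(\lambda\sin\theta))$ for all $\theta\in(0,\pi)$.

**Step 2: the limit.** The aim is to pass to the limit in (6). Since $N/\lambda\to1$, the numerator and the denominator of $u(s/\lambda)=\frac{\sin(Ns/\lambda)}{N\sin(s/\lambda)}$ converge to $\sin s$ and $s$ with all derivatives, uniformly on compact subsets of $(0,\infty)$. Hence $u(s/\lambda)\to J(s)$ with all derivatives there. As $\frac{d}{ds}u(s/\lambda)=u'(s/\lambda)/\lambda$, comparing (1) and (8) gives $A_\ell(s/\lambda)\to A_\infty(s)$, and $k_{\ell,4}(s/\lambda)\to k_4(s)$. By (5), Step 1 and $\sin\theta\ge2\theta/\pi$ on $[0,\pi/2]$, the integrand in (6) is at most $C\min(1,s^{-4})s^2$, which is integrable. The limit is therefore the stated one (polar coordinates), and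 $k_4(|\cdot|)\in L^1(\mathbb R^3)$.

**Step 3: the kernel $\Theta_4$.** We expand (7) to degree four. For $d=3$, $\mathbb E|X'|^3=4\,\mathbb E|X'|$ and $\mathbb E|X'|^5=24\,\mathbb E|X'|$. The averages of $\xi_1^2$ and $\xi_1^4$ over $\mathbb S^2$ are $\frac13$ and $\frac15$. With $r=h'\cdot h'$,
$$\frac{\mathbb E[|X'|e^{h'\cdot X'}]}{\mathbb E|X'|}=1+\frac{4r}{2\cdot3}+\frac{24r^2}{24\cdot5}+\cdots=1+\tfrac23r+\tfrac15r^2+\cdots.$$
Multiplying by $e^{-r/2}=1-\frac r2+\frac{r^2}8-\cdots$ gives $1+\frac r6-\frac{r^2}{120}+\cdots$. So the degree-four part of $m/(\varphi(0)\mathbb E|X'|)$ is $\frac{h_0^4}8-\frac{h_0^2r}{12}-\frac{r^2}{120}$. Insert $h=\sum t_jv(\xi_j)$, that is, $h_0=\sum t_j=:U$ and $r=-3|w|^2$ with $w=\sum t_j\xi_j$; this becomes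
$$\tfrac18\Big(U^4+2U^2|w|^2-\tfrac35|w|^4\Big).$$
Write $c_{ij}=\langle\xi_i,\xi_j\rangle$. The coefficient of $t_1t_2t_3t_4$ is $24$ in $U^4$, $4\sum_{i<j}c_{ij}$ in $U^2|w|^2$, and $8(c_{12}c_{34}+c_{13}c_{24}+c_{14}c_{23})$ in $|w|^4$. Hence
$$\frac{\Theta_4(\xi_1,\dots,\xi_4)}{\varphi(0)\,\mathbb E|X'|}=3+\sum_{i<j}c_{ij}-\frac35\big(c_{12}c_{34}+c_{13}c_{24}+c_{14}c_{23}\big).\tag{11}$$

**Step 4: positivity.** We feed a configuration to Lemma 1. The vertices of a regular tetrahedron are four unit vectors in $\mathbb R^3$ with sum $0$, spanning $\mathbb R^3$, and with $c_{ij}=-\frac13$. The right side of (11) is $3-2-\frac35\cdot\frac39=\frac45\ne0$. $\square$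

For $d=3$ it is known that $\operatorname{Var}(\mathcal L)=O(\ell^{-1})$. So Proposition 2 already shows $\liminf_\ell\operatorname{Var}(\mathcal L[4])/\operatorname{Var}(\mathcal L)>0$.

## 2. Other dimensions, other orders, the whole sum: three theorems

What changes in general?

* **The dimension.** For general $d$ there is no closed formula for $u$, and Steps 1 and 2 need another proof (Section 3).
* **The order.** For $n=2q$ the kernel is a polynomial in $q(2q-1)$ inner products. One must find a zero-sum configuration where it does not vanish, and this is not automatic. For $n=2$, expanding (7) in any dimension as in Step 3, now with $\mathbb E|X'|^3=(d+1)\mathbb E|X'|$, gives the degree-two part $-\frac12h_0^2+\frac1{2d}h'\cdot h'$ of $m/(\varphi(0)\mathbb E|X'|)$. Hence $\Theta_2\propto-(1+\langle\xi_1,\xi_2\rangle)$, which is zero whenever $\xi_1+\xi_2=0$. The same expansion gives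
$$\Phi_2=\frac{\varphi(0)\mathbb E|X'|}2\Big(\frac{|\nabla T|^2}E-T^2\Big)=\frac{\varphi(0)\mathbb E|X'|}{4E}\,\Delta_d(T^2),\tag{12}$$
because $\Delta_d(T^2)=2|\nabla T|^2-2ET^2$. With (4), this shows $\mathcal L[2]=0$ for every $d$.
* **The sum.** The limit of the total variance and the law of $\mathcal L$ require control of all high orders together, uniformly in $\ell$.

The known facts we rely on are these: $\mathbb E[\mathcal L]=c_d\sqrt E$; $\mathcal L[2]=0$; $\operatorname{Var}(\mathcal L)=O(\ell^{-(d-2)})$ for $d\ge3$ (used only in the remark after Proposition 2, since Theorem A reproves it); and, for $d=2$, $\operatorname{Var}(\mathcal L)\sim\frac1{32}\log\ell$, with $\mathcal L[4]$ asymptotically equivalent in $L^2(\mathbb P)$ to $\mathcal L-\mathbb E\mathcal L$, and a central limit theorem for $\mathcal L$. Put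
$$q_*=2\ (d\ge3),\qquad q_*=3\ (d=2),\qquad p=2q_*,\qquad\text{so that}\quad pa=(d-1)q_*>d.$$

**Theorem A** ($d\ge3$). For every $q\ge2$ there is $\sigma_{2q}^2\in(0,\infty)$, given by (16), such that
$$E^{\frac{d-2}2}\operatorname{Var}(\mathcal L[2q])\to\sigma_{2q}^2,\qquad E^{\frac{d-2}2}\operatorname{Var}(\mathcal L)\to\sigma^2:=\sum_{q\ge2}\sigma_{2q}^2\in(0,\infty).$$
Hence $\operatorname{Var}(\mathcal L[2q])/\operatorname{Var}(\mathcal L)\to\sigma_{2q}^2/\sigma^2\in(0,1)$, so that (i) $\liminf_\ell\operatorname{Var}(\mathcal L[2q])/\operatorname{Var}(\mathcal L)>0$ for every $q\ge2$. Moreover (ii) $(\mathcal L-\mathbb E\mathcal L)/\sqrt{\operatorname{Var}\mathcal L}\to\mathcal N(0,1)$ in law. For each $Q$ the normalized components $\mathcal L[4],\dots,\mathcal L[2Q]$ converge jointly to independent standard Gaussians.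

**Theorem B** ($d=2$). For each $q\ge3$, $\operatorname{Var}(\mathcal L[2q])\to\sigma_{2q}^2\in(0,\infty)$ and $\mathcal L[2q]\to\mathcal N(0,\sigma_{2q}^2)$ in law. With $R_\ell:=\mathcal L-\mathbb E\mathcal L-\mathcal L[4]$, $\operatorname{Var}(R_\ell)\to\sigma_R^2:=\sum_{q\ge3}\sigma_{2q}^2\in(0,\infty)$, and $(\mathcal L[4]/\sqrt{\operatorname{Var}\mathcal L[4]},R_\ell)$ converges in law to $\mathcal N(0,1)\otimes\mathcal N(0,\sigma_R^2)$.

**Theorem C** ($d\ge3$). Let $f\in C^2(\mathbb S^d)$, $f_{ev}(x)=\frac12(f(x)+f(-x))$, $\mathcal L(f)=\int_Zf\,d\mathcal H^{d-1}$. Then $E^{\frac{d-2}4}(\mathcal L(f)-\mathbb E\mathcal L(f))\to\mathcal N\big(0,\sigma^2\|f_{ev}\|_{L^2}^2/|\mathbb S^d|\big)$ in law. By linearity and Cramér–Wold, the finite-dimensional distributions on $C^2$ functions converge to those of an even Gaussian white noise.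

Sections 3–9 treat all $d\ge2$ at once through $q_*$. The letter $C$ denotes constants depending only on $d$.

## 3. Decay and local limit of the covariance matrix

**Lemma 3 (decay).** There is $C_0=C_0(d)$ with $\|A_\ell(\theta)\|\le\bar\psi(\theta):=\min\big(1,C_0(\lambda\sin\theta)^{-a}\big)$ for all $\ell\ge1$, $\theta\in(0,\pi)$.

*Proof.* For $d=3$ we multiplied $u$ by $\sin\theta$ and obtained the harmonic oscillator. In general we multiply by $(\sin\theta)^a$ and obtain a perturbed oscillator, which an energy estimate controls.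

**Step 1: reduction.** The absolute values of the entries of (1) are invariant under $\theta\mapsto\pi-\theta$, so take $\theta\le\pi/2$. The function $w=(\sin\theta)^au$ satisfies
$$w''+\mathcal Qw=0,\qquad\mathcal Q=E-\tfrac12(2a\cot\theta)'-\tfrac14(2a\cot\theta)^2=N^2-\frac\mu{\sin^2\theta},\qquad\mu=a^2-a=\tfrac{(d-1)(d-3)}4.$$
Let $\kappa=\max(1,\sqrt{2|\mu|})$. If $N\sin\theta<\kappa$, then $\lambda\sin\theta<\kappa$ and the bound follows from $\|A_\ell\|\le1$ once $C_0\ge\kappa^a$. So let $N\ge\kappa$ and define $\theta_0\in(0,\pi/2]$ by $N\sin\theta_0=\kappa$; we work on $[\theta_0,\pi/2]$.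

**Step 2: energy.** We bound $w$ and $w'$. At $\theta_0$, $|w|\le(\sin\theta_0)^a\le CN^{-a}$. From $|u'|\le CN$ and $\cot\theta_0\le N/\kappa$ we get $|w'(\theta_0)|=(\sin\theta_0)^a|u'+a\cot\theta_0\,u|\le CN^{1-a}$. On $[\theta_0,\pi/2]$, $|\mu|/\sin^2\theta\le|\mu|N^2/\kappa^2\le N^2/2$, so $\mathcal Q\ge N^2/2$.

If $d\ge3$, then $\mu\ge0$, $\mathcal Q\le N^2$, $\mathcal Q'\ge0$, and $(w^2+w'^2/\mathcal Q)'=2ww'+2w'w''/\mathcal Q-\mathcal Q'w'^2/\mathcal Q^2=-\mathcal Q'w'^2/\mathcal Q^2\le0$. If $d=2$, then $\mu=-\frac14$, $\mathcal Q\ge N^2$, $\mathcal Q'\le0$, $\mathcal Q(\theta_0)\le CN^2$, and $(w'^2+\mathcal Qw^2)'=\mathcal Q'w^2\le0$. In both cases $|w|\le CN^{-a}$ and $|w'|\le CN^{1-a}$ on $[\theta_0,\pi/2]$.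

**Step 3: back to the entries.** There $1/\sin\theta\le N$. Hence $|u|\le C(N\sin\theta)^{-a}$ and $|u'|=(\sin\theta)^{-a}|w'-a\cot\theta\,w|\le CN(N\sin\theta)^{-a}$. It follows that $|u'|/\sin\theta\le CN^2(N\sin\theta)^{-a}$ and $|u''|=|(d-1)\cot\theta\,u'+Eu|\le CN^2(N\sin\theta)^{-a}$. Since $N^2/E=1+a^2/E\le1+a^2/d$ and $N\ge\lambda$, inserting these in (1) gives the lemma. $\square$

With (5), $|k_{\ell,n}(\theta)|\le\frac d{2\pi}\bar\psi(\theta)^n$. For $r>0$ let $M_r=\int_{\mathbb S^d}\bar\psi(\rho(x,y))^r\,dy$. By symmetry about $\pi/2$ and $\frac2\pi\theta\le\sin\theta\le\theta$ on $[0,\pi/2]$, $M_r\le C_r\lambda^{-d}\int_0^{\lambda\pi/2}\min(1,s^{-ra})s^{d-1}ds$. Distinguishing $ra<d$, $ra=d$, $ra>d$,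
$$M_r\le C_r\lambda^{-\alpha_r}(1+\log\lambda),\quad\alpha_r=\min(ra,d);\qquad M_n\le M_p\le C\lambda^{-d}\ \ (n\ge p),\tag{13}$$
the last because $\bar\psi\le1$ and $pa>d$.

**Lemma 4 (local limit).** The functions $u_\ell(s/\lambda)$ converge to $J(s)$ with all derivatives, uniformly on compacts. Consequently $A_\ell(s/\lambda)\to A_\infty(s)$ and $k_{\ell,n}(s/\lambda)\to k_n(s)$ locally uniformly in $s>0$. Moreover $|J(s)|<1$ for $s>0$, and there are $c>0$, $\ell_0$ with $1-u_\ell(s/\lambda)^2\ge cs^2$ for $0\le s\le2$, $\ell\ge\ell_0$. For each fixed $\ell\ge1$, $|u_\ell|<1$ on $(0,\pi)$ and $(1-u_\ell^2)^{-1/2}\le C_\ell/\sin\theta$.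

*Proof.* **Step 1: convergence, by Taylor expansion of $g$ at $1$.** Differentiating the equation of $g$ $i$ times at $t=1$ gives $(d+2i)g^{(i+1)}(1)=(E-i(i+d-1))g^{(i)}(1)$. So $g^{(k)}(1)=\prod_{i<k}\frac{E-i(i+d-1)}{d+2i}\in[0,(E/d)^k]$ for $k\le\ell$. For complex $|s|\le R$, $|\cos(s/\lambda)-1|\le C_R/E$. Hence the $k$-th term of $u_\ell(s/\lambda)=\sum_{k\le\ell}g^{(k)}(1)(\cos(s/\lambda)-1)^k/k!$ is bounded by $(C_R/d)^k/k!$. Uniformly on $|s|\le R$ it converges to $(-s^2/2)^k/(k!\prod_{i<k}(d+2i))=(-s^2/4)^k/(k!(d/2)_k)$. The bounds are summable and independent of $\ell$, so the sums converge uniformly on compacts of $\mathbb C$, and derivatives converge too. The limit is $J$: comparing $\mathbb EX_1^{2k}=2^k(\frac12)_k$ with $\mathbb E|X'|^{2k}=2^k(\frac d2)_k$ for a standard Gaussian in $\mathbb R^d$ gives $\int\xi_1^{2k}d\sigma=(\frac12)_k/(\frac d2)_k$, and $(2k)!=4^kk!(\frac12)_k$. The statements on $A_\ell$ and $k_{\ell,n}$ follow from (1), (8), (5).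

**Step 2: lower bounds on $1-u^2$ at scale $1/\lambda$.** If $|J(s)|=1$ with $s>0$, then $e^{is\xi_1}$ would be constant on $\mathbb S^{d-1}$, which is false. The functions $(1-u_\ell(s/\lambda)^2)/s^2$ are even and entire. They converge uniformly on $|s|=2$, hence on $|s|\le2$ by the maximum principle, to $(1-J^2)/s^2$, which is positive on $[0,2]$ with value $1/d$ at $0$. This gives $c$ and $\ell_0$.

**Step 3: fixed $\ell$.** Suppose $|u(\theta)|=1$ with $\theta\in(0,\pi)$. When $\rho(x,y)=\theta$, $\mathbb E(T(y)-u(\theta)T(x))^2=1-u(\theta)^2=0$. Hence $T(y)=T(y')$ a.s. whenever $y,y'$ are both at distance $\theta$ from a common $x$. As $\rho(y,y')$ takes all values in $[0,2\min(\theta,\pi-\theta)]$, $u=1$ near $0$, contradicting $u''(0)=-E/d$. So $(1-u^2)/\sin^2\theta$ is positive on $(0,\pi)$, and by $u''(0)\ne0$ and the symmetry it extends to a continuous positive function on $[0,\pi]$. $\square$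

## 4. The nodal volume as an $L^2$ limit, and its chaos expansion

For $D=\mathbb S^d$ or a closed geodesic ball of radius $<\pi$, and $f$ continuous, let $\mathcal L(D;f)=\int_{Z\cap D}f\,d\mathcal H^{d-1}$ and $\mathcal L(D)=\mathcal L(D;1)$. This section proves (4) and its local version. The same computation is needed later for Berry's field, so we treat two settings together:

* (S) $F=T$, $D$ as above, $e=E$, $u=u_\ell$, $A=A_\ell$;
* (B) $F=B$, $D=\mathbf b:=\{z\in\mathbb R^d:|z|\le1\}$, $e=1$, $u=J$, $A=A_\infty$.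

In both, $F(x)$ has variance one and is independent of $\nabla F(x)\sim\mathcal N(0,\frac ed\mathrm{Id})$. At distance $\theta$ (in $(0,\pi)$, respectively $\theta>0$) the radial derivative at $x$ has covariance $-u'$ with $F(y)$, the one at $y$ has covariance $u'$ with $F(x)$, and transverse derivatives are uncorrelated with both values. Also $|u|<1$, and $\iint_{D\times D}(1-u^2)^{-1/2}<\infty$. In (S) this holds by Lemma 4, since $\int_0^\pi(\sin\theta)^{d-2}d\theta<\infty$ for $d\ge2$. In (B) it holds because Lemma 4 gives $(1-J(s)^2)^{-1/2}\le C/s$ on $(0,2]$.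

For standard $X,Y$ with cross-covariance $A$, $|A_{00}|<1$, let
$$h(A)=\frac1{2\pi\sqrt{1-A_{00}^2}}\,\mathbb E\big[|X'||Y'|\,\big|\,X_0=Y_0=0\big].$$
*$h$ is continuous on $\{|A_{00}|<1\}$.* The conditional covariance $\Gamma$ of $(X',Y')$ depends continuously on $A$, the conditional law is that of $\Gamma^{1/2}G$ with $G$ standard in $\mathbb R^{2d}$, $\Gamma\mapsto\Gamma^{1/2}$ is continuous, and dominated convergence applies to the mean of the product of the norms of the two $\mathbb R^d$-blocks of $\Gamma^{1/2}G$. Conditioning at $0$ does not increase second moments, so $h\le\frac d{2\pi}(1-A_{00}^2)^{-1/2}$.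

**Lemma 5.** In both settings $F^\varepsilon:=\frac1{2\varepsilon}\int_Df\,1_{\{|F|\le\varepsilon\}}|\nabla F|\,dx$ converges in $L^2(\mathbb P)$ as $\varepsilon\to0$, and its limit has second moment $\iint_{D\times D}f(x)f(y)\frac edh(A)\,dx\,dy$, with $A$ taken at the distance of $x,y$.

*Proof.* We show that $\mathbb E[F^\varepsilon F^{\varepsilon'}]$ has a limit as $\varepsilon,\varepsilon'\to0$. This expectation is the integral of $f(x)f(y)$ times the average over $(\alpha,\beta)\in[-\varepsilon,\varepsilon]\times[-\varepsilon',\varepsilon']$ of $m_{x,y}(\alpha,\beta)\,p_{x,y}(\alpha,\beta)$. Here $p_{x,y}$ is the density of $(F(x),F(y))$ and $m_{x,y}(\alpha,\beta)=\mathbb E[|\nabla F(x)||\nabla F(y)|\,|\,F(x)=\alpha,F(y)=\beta]$.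

**Step 1: pointwise limit.** The conditional law is Gaussian with mean linear in $(\alpha,\beta)$ and fixed covariance. So $m_{x,y}p_{x,y}$ is continuous, and the average tends to its value at $(0,0)$, which is $\frac edh(A)$.

**Step 2: domination.** This allows us to pass to the limit under the integral. By linear regression, the radial component of $\nabla F(x)$ has conditional mean $-u'(\beta-u\alpha)/(1-u^2)$ and conditional variance $\frac ed-\frac{u'^2}{1-u^2}\ge0$. Hence $u'^2\le\frac ed(1-u^2)$ and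
$$\mathbb E[|\nabla F(x)|^2\,|\,\alpha,\beta]\le e(1+\tau^2),\qquad\tau=\frac{\beta-u\alpha}{\sqrt{1-u^2}}.$$
Likewise at $y$ with $\tau'=(\alpha-u\beta)/\sqrt{1-u^2}$. The exponent of $p_{x,y}$ is $-\frac12(\alpha^2+\tau^2)=-\frac12(\beta^2+\tau'^2)$. So
$$p_{x,y}\le\frac{\min(e^{-\tau^2/2},e^{-\tau'^2/2})}{2\pi\sqrt{1-u^2}}\le\frac{e^{-\tau^2/4-\tau'^2/4}}{2\pi\sqrt{1-u^2}}.$$
By Cauchy–Schwarz, $m_{x,y}p_{x,y}\le Ce(1-u^2)^{-1/2}$, which is integrable on $D\times D$.

Thus $\mathbb E[F^\varepsilon F^{\varepsilon'}]\to\iint ff\,\frac edh(A)$. Expanding $\mathbb E|F^\varepsilon-F^{\varepsilon'}|^2$ shows that $F^\varepsilon$ is Cauchy, and the second moment of the limit is the stated one. $\square$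

**Lemma 6.** In setting (S) the limit is $\mathcal L(D;f)$. In particular $\mathbb E[\mathcal L(D;f)^2]=\iint_{D\times D}f(x)f(y)\frac Edh(A_\ell(\rho(x,y)))\,dx\,dy$.

*Proof.* We show a.s. convergence to $\mathcal L(D;f)$; the two limits then agree.

**Step 1: $Z$ is a smooth hypersurface a.s.** The evaluation $V\ni v\mapsto(v(x),\nabla v(x))$ is onto for every $x$, because $X(x)$ is nondegenerate. So $\{(x,v)\in\mathbb S^d\times V:v(x)=0,\nabla v(x)=0\}$ is a manifold of dimension $d+\dim V-(d+1)=\dim V-1$, and its smooth projection to $V$ is Lebesgue-null. Since $T$ has a nondegenerate Gaussian law on $V$, a.s. $0$ is a regular value, and $Z$ is a compact smooth hypersurface or empty. Also $\mathbb E\,\mathcal H^{d-1}(Z\cap\partial D)=\int_{\partial D}\mathbb P(T(x)=0)\,d\mathcal H^{d-1}=0$.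

**Step 2: nearby levels.** By the coarea formula, $F^\varepsilon=\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon\int_{T^{-1}(t)\cap D}f\,d\mathcal H^{d-1}\,dt$. If $Z$ is empty, both $F^\varepsilon$ (for small $\varepsilon$) and $\mathcal L(D;f)$ are zero. Otherwise, for small $|t|$, the flow $F_t$ of $\nabla T/|\nabla T|^2$, defined where $|T|$ is small, increases $T$ at unit speed. So it maps $Z$ diffeomorphically onto $T^{-1}(t)$, with Jacobian $J_t\to1$ uniformly. The inner integral equals $\int_Zf(F_tz)1_D(F_tz)J_t(z)\,d\mathcal H^{d-1}(z)$, where $f(F_tz)\to f(z)$, and $1_D(F_tz)\to1_D(z)$ for $z\notin\partial D$, that is, for a.e. $z\in Z$. The integrand is bounded and $\mathcal H^{d-1}(Z)<\infty$, so the inner integral tends to $\mathcal L(D;f)$ as $t\to0$, and so does $F^\varepsilon$. $\square$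

**Proposition 7.** In setting (S),
$$\mathcal L(D;f)[n]=\sqrt{E/d}\int_Df(x)\Phi_n(X(x))\,dx\ \ (n\text{ even}),\qquad\mathcal L(D;f)[n]=0\ \ (n\text{ odd}).\tag{14}$$
In setting (B) with $f=1$, the limit $\hat N$ of Lemma 5 has $\hat N[n]=d^{-1/2}\int_{\mathbf b}\Phi_n(X(z))\,dz$ for $n$ even and $0$ for $n$ odd.

*Proof.* Let $\xi_\varepsilon(x)=\frac1{2\varepsilon}1_{\{|F(x)|\le\varepsilon\}}|\nabla F(x)|=\sqrt{e/d}\,\frac1{2\varepsilon}1_{\{|X_0|\le\varepsilon\}}|X'|$.

**Step 1: chaos of the integrand.** Expand the indicator in Hermite polynomials of $X_0$, and $|X'|$ in chaoses. As $X_0,X'$ are independent with orthonormal coordinates in the Gaussian space, a product of a $j$-th chaos in $X_0$ and a $b$-th chaos in $X'$ lies in the $(j+b)$-th chaos. Hence for $n$ even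
$$\xi_\varepsilon(x)[n]=\sqrt{e/d}\sum_{2j+2b=n}\frac{c_{2j}^\varepsilon}{(2j)!}H_{2j}(X_0)P_{2b}(X'),\qquad c_j^\varepsilon=\frac1{2\varepsilon}\int_{-\varepsilon}^\varepsilon H_j(t)\varphi(t)\,dt,$$
and it is $0$ for $n$ odd, since $c_j^\varepsilon=0$ for odd $j$ and odd projections of $|X'|$ vanish. As $\varepsilon\to0$, $c_{2j}^\varepsilon\to\varphi(0)H_{2j}(0)$. The sum is finite and its law does not depend on $x$, so $\xi_\varepsilon(x)[n]\to\sqrt{e/d}\,\Phi_n(X(x))$ in $L^2(\mathbb P)$ uniformly in $x$.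

**Step 2: integration.** For fixed $\varepsilon$ the map $x\mapsto\xi_\varepsilon(x)$ is continuous into $L^2(\mathbb P)$: if $x_k\to x$, then $\xi_\varepsilon(x_k)\to\xi_\varepsilon(x)$ a.s., because $\mathbb P(|F(x)|=\varepsilon)=0$, and these variables are bounded in $L^4$. So $F^\varepsilon=\int_Df\xi_\varepsilon\,dx$ is an $L^2(\mathbb P)$-valued integral, and the bounded projection commutes with it. Let $\varepsilon\to0$, using Step 1 on the right and Lemmas 5 and 6 on the left. $\square$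

For $D=\mathbb S^d$, $f=1$ this is (4). As a check, $n=0$ gives $\mathbb E\mathcal L=\sqrt{E/d}\,|\mathbb S^d|\varphi(0)\,\mathbb E|X'|$, of the form $c_d\sqrt E$.

## 5. The generating function in every dimension

**Lemma 8.** $\displaystyle m(h)=\varphi(0)\,\mathbb E|X'|\;e^{-h_0^2/2}\;{}_1F_1\Big(-\frac12;\frac d2;-\frac{h'\cdot h'}2\Big)$, which is entire.

*Proof.* We compute the expectation in (7). Polar coordinates, $\int\xi_1^{2k}d\sigma=(\frac12)_k/(\frac d2)_k$ and $\mathbb E|X'|^{2k+1}=2^k(\frac{d+1}2)_k\mathbb E|X'|$ give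
$$\mathbb E[|X'|e^{h'\cdot X'}]=\sum_k\frac{|h'|^{2k}}{(2k)!}\,\mathbb E|X'|^{2k+1}\frac{(1/2)_k}{(d/2)_k}=\mathbb E|X'|\;{}_1F_1\Big(\frac{d+1}2;\frac d2;\frac{|h'|^2}2\Big),$$
using $(2k)!=4^kk!(\frac12)_k$. Multiply by $e^{-|h'|^2/2}$ and apply Kummer's transformation ${}_1F_1(\alpha;\beta;z)=e^z{}_1F_1(\beta-\alpha;\beta;-z)$. $\square$

For $d=3$ the series $1+\frac r6-\frac{r^2}{120}+\cdots$ of Section 1.4 reappears, with $r=h'\cdot h'$.

## 6. The limiting variance of a fixed component

**Proposition 9.** For $q\ge q_*$,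
$$|k_{2q}(s)|\le C_q\min(1,s^{-(d-1)q}),\qquad\text{so }k_{2q}(|\cdot|)\in L^1(\mathbb R^d),\tag{15}$$
$$E^{\frac{d-2}2}\operatorname{Var}(\mathcal L[2q])\to\sigma_{2q}^2:=\frac{2|\mathbb S^d|}d\int_{\mathbb R^d}k_{2q}(|z|)\,dz<\infty.\tag{16}$$

*Proof.* By (5), Lemma 3 and $\sin\theta\ge2\theta/\pi$, for $s\le\lambda\pi/2$ we have $|k_{\ell,2q}(s/\lambda)|\le C_q\min(1,s^{-2qa})$ with $2qa=(d-1)q>d$. Letting $\ell\to\infty$ gives (15). The integrand in (6) is dominated by the integrable function $C_q\min(1,s^{-(d-1)q})s^{d-1}$ and converges to $k_{2q}(s)s^{d-1}$ by Lemma 4. Dominated convergence and polar coordinates give (16). $\square$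

For $d=2$, $q=2$ the dominating function behaves like $1/s$ at infinity, which is why $q_*=3$ there.

## 7. Positivity for every order: $q$ copies of $e$ against $q$ copies of $-e$

**Proposition 10.** $\sigma_{2q}^2>0$ for every $q\ge q_*$.

By Lemma 1 and (15) we need a zero-sum configuration, not all collinear, at which $\Theta_{2q}\ne0$. In general no formula as simple as (11) is available. The idea is to look first at the most degenerate zero-sum configuration, $(e,\dots,e,-e,\dots,-e)$. It is collinear, so Lemma 1 does not apply to it, but $\Theta_{2q}$ collapses there to a finite sum in which $d$ may be treated as a real variable. Then we perturb.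

**Step 1: the value at the collinear configuration.** Let $|e|=1$, with $q$ entries of each sign. Let $\alpha$ and $\beta$ be the sums of the $t_j$ over the plus and the minus entries, $U=\alpha+\beta$, $W=\alpha-\beta$. Then $\sum t_jv(\pm e)$ has $h_0=U$, $h'=i\sqrt d\,We$, $-\frac12h'\cdot h'=\frac d2W^2$, and $\partial_\alpha\partial_\beta=\partial_U^2-\partial_W^2$. By Lemma 8,
$$\frac{\Theta_{2q}(e,\dots,e,-e,\dots,-e)}{\varphi(0)\,\mathbb E|X'|}=(\partial_U^2-\partial_W^2)^q\Big[e^{-U^2/2}\,{}_1F_1\big(-\tfrac12;\tfrac d2;\tfrac{dW^2}2\big)\Big]_{U=W=0}.$$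
Now $\partial_U^{2k}e^{-U^2/2}|_0=(-1)^k(2k-1)!!$ and
$$\partial_W^{2j}\,{}_1F_1\big(-\tfrac12;\tfrac d2;\tfrac{dW^2}2\big)\Big|_0=\frac{(2j)!}{j!}\frac{(-1/2)_j}{(d/2)_j}\Big(\frac d2\Big)^j=(2j-1)!!\,\frac{(-1/2)_j}{(d/2)_j}\,d^j.$$
Expanding the $q$-th power, the signs $(-1)^j(-1)^{q-j}$ combine, and the value is $(-1)^qS_q(d)$ with
$$S_q(d)=\sum_{j=0}^q\binom qj(2q-2j-1)!!\,(2j-1)!!\,\big(-\tfrac12\big)_j\,\frac{d^j}{(d/2)_j}.\tag{17}$$

**Step 2: $S_q(d)<0$ for real $d>1$ and $q\ge2$.** We compare with $d=1$. The factor $d^j/(d/2)_j=2^j\prod_{i<j}\frac d{d+2i}$ is constant in $d$ for $j=0,1$ and strictly increasing for $j\ge2$, while $(-\frac12)_j<0$ for $j\ge1$. So $S_q$ is strictly decreasing on $(0,\infty)$ for $q\ge2$. At $d=1$, using $(2k-1)!!=2^k(\frac12)_k$ and the Chu–Vandermonde identity,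
$$S_q(1)=2^q\sum_{j=0}^q\binom qj\big(\tfrac12\big)_{q-j}\big(-\tfrac12\big)_j=2^q(0)_q=0.$$
Hence $S_q(d)<0$ for $d>1$.

*Checks.* $S_1\equiv0$, the cancellation in (12). And $S_2(d)=3-2-\frac{3d}{d+2}=\frac{2-2d}{d+2}$; for $d=3$ this is $-\frac45$, in agreement with (11) at $(e,e,-e,-e)$, where $\sum_{i<j}c_{ij}=-2$ and $c_{12}c_{34}+c_{13}c_{24}+c_{14}c_{23}=3$.

**Step 3: perturbation.** To apply Lemma 1 we leave the line without losing the zero sum. By continuity, for a unit vector $e'$ close enough to $e$ and not collinear with it, $\Theta_{2q}\ne0$ at $\Xi=(e',e,\dots,e,-e',-e,\dots,-e)$, with $q+q$ entries; since $q\ge2$, both $e$ and $e'$ occur. The sum is $0$ and $e,e'$ are linearly independent. Lemma 1 gives $\int k_{2q}(|z|)\,dz>0$, that is, $\sigma_{2q}^2>0$. $\square$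

## 8. Uniform smallness of the high orders

The first thing to try is to sum $|k_{\ell,2q}|\le\frac d{2\pi}\bar\psi^{2q}$ over $q>Q$ and integrate. Where $\bar\psi\le\frac12$ this works well. It breaks down within distance of order $1/\lambda$ from the diagonal, where $\bar\psi=1$ and the sum diverges. A sharper pointwise bound would not help: $k_{\ell,n}(0)=\|\Phi_n\|^2$, and
$$\sum_n\|\Phi_n\|^2=\varphi(0)^2\Big(\sum_j4^{-j}\binom{2j}j\Big)\Big(\sum_b\|P_{2b}\|^2\Big)=\infty,$$
since $4^{-j}\binom{2j}j$ is of order $j^{-1/2}$. The delta function has infinite variance at a point. So integrate over a ball of radius $1/\lambda$ before taking absolute values. The nodal volume in such a ball has finite second moment, its high-order part is the second moment minus finitely many components, and each of these converges to its counterpart for Berry's field, where Parseval's identity finishes the argument.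

**Proposition 11.** $\displaystyle\lim_{Q\to\infty}\limsup_{\ell\to\infty}E^{\frac{d-2}2}\sum_{q>Q}\operatorname{Var}(\mathcal L[2q])=0$, and the $\limsup_\ell$ is finite for every $Q\ge q_*$.

*Proof.* Let $Q\ge q_*$. Let $D(x)$ be the closed geodesic ball of radius $1/\lambda<1$ about $x$, of volume $|D|\asymp\lambda^{-d}$.

**Step 1: average over balls.** This rewrites the variance through local quantities. By (14) and Fubini, $\mathcal L[2q]=|D|^{-1}\int\mathcal L(D(x))[2q]\,dx$, since each point lies in $D(x)$ for a set of $x$ of measure $|D|$. So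
$$\operatorname{Var}(\mathcal L[2q])=|D|^{-2}\iint\operatorname{Cov}\big(\mathcal L(D(x))[2q],\mathcal L(D(y))[2q]\big)\,dx\,dy.$$
Fix $K\ge4$, depending on $d$, with $C_0(K/2)^{-a}\le\frac12$.

**Step 2: far pairs, $\sin\rho(x,y)\ge K/\lambda$.** Here the naive bound suffices. For $x'\in D(x)$, $y'\in D(y)$, $\rho$ changes by at most $2/\lambda$, so $\sin\rho(x',y')\ge(K-2)/\lambda\ge K/(2\lambda)$ and $\bar\psi(\rho(x',y'))\le\frac12$. For $q>Q$, $2q\ge p$ and $\bar\psi^{2q}\le\bar\psi^p2^{-(2q-p)}$, so $\sum_{q>Q}|k_{\ell,2q}(\rho(x',y'))|\le C4^{-Q}\bar\psi^p$. By (14), integrating in $x,y$ first, the far contribution to $\sum_{q>Q}\operatorname{Var}(\mathcal L[2q])$ is at most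
$$|D|^{-2}CE\,4^{-Q}\iint\int_{D(x)}\int_{D(y)}\bar\psi(\rho(x',y'))^p\,dy'dx'\,dx\,dy\le CE4^{-Q}|\mathbb S^d|M_p\le C4^{-Q}E^{1-\frac d2},$$
by (13).

**Step 3: near pairs, $\sin\rho(x,y)<K/\lambda$.** We reduce to a single ball. For fixed $x$ these $y$, close to $x$ or to $-x$, have measure at most $CK^d\lambda^{-d}$. By Cauchy–Schwarz and isotropy,
$$\sum_{q>Q}\big|\operatorname{Cov}(\mathcal L(D(x))[2q],\mathcal L(D(y))[2q])\big|\le\mathcal V_{\ell,Q}:=\sum_{q>Q}\operatorname{Var}(\mathcal L(D)[2q]),$$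
where $D=D(o)$, $o$ a fixed point. The contribution is at most $C\lambda^{2d}\lambda^{-d}\mathcal V_{\ell,Q}=CE^{1-\frac d2}\cdot E^{d-1}\mathcal V_{\ell,Q}$. It remains to show that $\limsup_\ell E^{d-1}\mathcal V_{\ell,Q}$ is finite and tends to $0$ as $Q\to\infty$.

**Step 4: rescaling the ball.** Since $\mathcal L(D)$ has only even chaoses, Parseval gives $\mathcal V_{\ell,Q}=\mathbb E[\mathcal L(D)^2]-\sum_{q=0}^Q\|\mathcal L(D)[2q]\|^2$, and we find the limit of each term. Parametrize $D$ by $z\mapsto\exp_o(z/\lambda)$, $z\in\mathbf b$. The volume element is $\lambda^{-d}(1+o(1))dz$ uniformly. Let $s_\ell(z,w)=\lambda\rho(\exp_o(z/\lambda),\exp_o(w/\lambda))$. In exponential coordinates on a ball of radius $r\le1$ the round metric lies between $(\sin r/r)^2$ times the Euclidean metric and the Euclidean metric, and geodesic balls of radius $\le1<\pi/2$ are convex. Hence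
$$\lambda\sin(1/\lambda)\,|z-w|\le s_\ell(z,w)\le|z-w|\le2,$$
so $s_\ell\to|z-w|$ uniformly and $s_\ell\ge(\sin1)|z-w|$. By Lemma 6,
$$E^{d-1}\,\mathbb E[\mathcal L(D)^2]=\frac{1+o(1)}d\int_{\mathbf b}\int_{\mathbf b}h\big(A_\ell(s_\ell/\lambda)\big)\,dz\,dw\to\mathcal V_\infty:=\frac1d\int_{\mathbf b}\int_{\mathbf b}h\big(A_\infty(|z-w|)\big)\,dz\,dw<\infty.$$
The integrand converges for $z\ne w$ by Lemma 4 and the continuity of $h$ (recall $|J|<1$). For $\ell\ge\ell_0$ it is dominated, by the bound on $h$ and Lemma 4, by $C(1-u_\ell(s_\ell/\lambda)^2)^{-1/2}\le C/s_\ell\le C/|z-w|$, integrable on $\mathbf b\times\mathbf b$ as $d\ge2$. Similarly, by (14), Lemma 4 and the bound $|k_{\ell,2q}|\le\frac d{2\pi}$, for each $q\ge0$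
$$E^{d-1}\|\mathcal L(D)[2q]\|^2\to\nu_q:=\frac1d\int_{\mathbf b}\int_{\mathbf b}k_{2q}(|z-w|)\,dz\,dw.$$
Hence $\limsup_\ell E^{d-1}\mathcal V_{\ell,Q}=\mathcal V_\infty-\sum_{q\le Q}\nu_q<\infty$.

**Step 5: Parseval for Berry's field.** It remains to see that $\mathcal V_\infty=\sum_{q\ge0}\nu_q$. By Lemma 5 in setting (B) with $f=1$, $\frac1{2\varepsilon}\int_{\mathbf b}1_{\{|B|\le\varepsilon\}}|\nabla B|\,dz$ converges in $L^2$ to some $\hat N$ with $\mathbb E\hat N^2=\mathcal V_\infty$. By Proposition 7, $\|\hat N[2q]\|^2=\nu_q$, and the odd components vanish. So the claim is Parseval's identity in the chaos decomposition generated by $B$. $\square$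

## 9. Gaussian limits of the single components

Let $I_n$ be the isometry (up to the factor $n!$) from the symmetric tensors $\mathsf H^{\odot n}$ onto the $n$-th chaos that sends the symmetrization of $\zeta_1\otimes\cdots\otimes\zeta_n$ to ${:}\zeta_1\cdots\zeta_n{:}$. The **contraction** $\mathbf f\otimes_r\mathbf f$ pairs $r$ slots of one copy of $\mathbf f$ with $r$ slots of another. *Example.* For $n=2$, $\mathbf f$ is a symmetric matrix with eigenvalues $\mu_i$, $I_2(\mathbf f)=\sum\mu_i(\gamma_i^2-1)$ with independent standard $\gamma_i$, and $\mathbf f\otimes_1\mathbf f=\mathbf f^2$. Its squared norm $\sum\mu_i^4$ is $\frac1{48}$ of the fourth cumulant of $I_2(\mathbf f)$.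

Two theorems will be used. The fourth moment theorem (Nualart–Peccati, *Ann. Probab.* 33 (2005)): for multiple integrals of fixed order $n\ge2$ with variance converging to a positive constant, if all $\|\mathbf f\otimes_r\mathbf f\|\to0$, $1\le r\le n-1$, then they converge in law to a Gaussian with that variance. Peccati–Tudor (*Séminaire de Probabilités* XXXVIII (2005)): for vectors of multiple integrals of fixed orders with converging covariance matrix, componentwise convergence to Gaussians implies joint convergence to a Gaussian vector.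

**Proposition 12.** For $q\ge q_*$, $E^{\frac{d-2}4}\mathcal L[2q]\to\mathcal N(0,\sigma_{2q}^2)$ in law. For each $Q\ge q_*$ the vector $(E^{\frac{d-2}4}\mathcal L[2q])_{q_*\le q\le Q}$ converges to independent Gaussians with variances $\sigma_{2q}^2$.

*Proof.* Let $n=2q$. We have $\mathcal L[n]=I_n(\mathbf f_\ell)$ with $\mathbf f_\ell=\sqrt{E/d}\int f_x\,dx$ and $f_x=\sum\phi_{a_1\dots a_n}X_{a_1}(x)\otimes\cdots\otimes X_{a_n}(x)$, which does not depend on the frame, by rotation invariance.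

**Step 1: bounding a contraction by four-point integrals.** Let $1\le r\le n-1$. The inner product $\langle f_{x_1}\otimes_rf_{x_2},f_{x_3}\otimes_rf_{x_4}\rangle$ is a contraction of four copies of $\phi_n$ with $A(x_1,x_2)^{\otimes r}$, $A(x_3,x_4)^{\otimes r}$, $A(x_1,x_3)^{\otimes(n-r)}$, $A(x_2,x_4)^{\otimes(n-r)}$. The entries of $A(x_i,x_j)$ are bounded by $\bar\psi_{ij}=\bar\psi(\rho(x_i,x_j))$, so
$$\|\mathbf f_\ell\otimes_r\mathbf f_\ell\|^2\le C_nE^2\int_{(\mathbb S^d)^4}\bar\psi_{12}^r\,\bar\psi_{34}^r\,\bar\psi_{13}^{n-r}\,\bar\psi_{24}^{n-r}\le2C_n|\mathbb S^d|\,E^2M_nM_rM_{n-r}.$$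
The last step uses $\bar\psi_{34}^r\bar\psi_{24}^{n-r}\le\bar\psi_{34}^n+\bar\psi_{24}^n$ and integrates first in $x_4$, then in $x_2$, $x_3$, $x_1$.

**Step 2: counting powers of $\lambda$.** By (13),
$$\big(E^{\frac{d-2}4}\big)^4\|\mathbf f_\ell\otimes_r\mathbf f_\ell\|^2\le C_n\lambda^{2d-4}\lambda^4\lambda^{-d}M_rM_{n-r}\le C_n\lambda^{d-\alpha_r-\alpha_{n-r}}(1+\log\lambda)^2\to0.$$
Indeed $\alpha_r+\alpha_{n-r}>d$: if one of the two equals $d$, the other is positive; otherwise the sum is $na=q(d-1)>d$.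

**Step 3: conclusion.** By Propositions 9 and 10 the variance of $E^{\frac{d-2}4}\mathcal L[2q]$ converges to $\sigma_{2q}^2>0$, so the fourth moment theorem applies. Distinct chaoses are orthogonal, so the covariance matrix of the vector converges to a diagonal one. By Peccati–Tudor the joint limit is Gaussian with independent coordinates. $\square$

## 10. Summing the components for $d\ge3$: Theorem A

Let $d\ge3$, so $q_*=2$. Recall that $\mathcal L[2]=0$ and that odd components vanish.

**Variances.** We let $\ell\to\infty$ and then $Q\to\infty$. For $Q\ge2$, $E^{\frac{d-2}2}\operatorname{Var}(\mathcal L)$ is $\sum_{q=2}^QE^{\frac{d-2}2}\operatorname{Var}(\mathcal L[2q])$ plus a tail whose $\limsup_\ell=:\eta_Q$ is finite, with $\eta_Q\to0$, by Proposition 11. By Proposition 9,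
$$\sum_{q=2}^Q\sigma_{2q}^2\le\liminf_\ell E^{\frac{d-2}2}\operatorname{Var}(\mathcal L)\le\limsup_\ell E^{\frac{d-2}2}\operatorname{Var}(\mathcal L)\le\sum_{q=2}^Q\sigma_{2q}^2+\eta_Q<\infty.$$
Letting $Q\to\infty$, $E^{\frac{d-2}2}\operatorname{Var}(\mathcal L)\to\sigma^2=\sum_{q\ge2}\sigma_{2q}^2<\infty$. All $\sigma_{2q}^2$ are positive by Proposition 10, so $\operatorname{Var}(\mathcal L[2q])/\operatorname{Var}(\mathcal L)\to\sigma_{2q}^2/\sigma^2\in(0,1)$, which gives (i).

**Law.** We pass from truncations to the whole sum. Write $Y_\ell=E^{\frac{d-2}4}(\mathcal L-\mathbb E\mathcal L)=Y_\ell^{\le Q}+Y_\ell^{>Q}$, with chaoses of order at most, respectively greater than, $2Q$. By Proposition 12, $Y_\ell^{\le Q}\to\mathcal N(0,\sum_{q=2}^Q\sigma_{2q}^2)$ as $\ell\to\infty$, and this law tends to $\mathcal N(0,\sigma^2)$ as $Q\to\infty$. By Proposition 11, $\lim_Q\limsup_\ell\mathbb E|Y_\ell^{>Q}|^2=0$. The standard approximation theorem (Billingsley, *Convergence of Probability Measures*,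 Thm 3.2) gives $Y_\ell\to\mathcal N(0,\sigma^2)$. Dividing by $\sqrt{E^{(d-2)/2}\operatorname{Var}(\mathcal L)}\to\sigma>0$ gives (ii). The joint statement is the second part of Proposition 12, after normalization. $\blacksquare$

## 11. The remainder after the fourth chaos on $\mathbb S^2$: Theorem B

For $d=2$, $q_*=3$ and $E^{(d-2)/2}=1$. Propositions 9, 10 and 12 give $\operatorname{Var}(\mathcal L[2q])\to\sigma_{2q}^2\in(0,\infty)$ and $\mathcal L[2q]\to\mathcal N(0,\sigma_{2q}^2)$ for $q\ge3$. Since $R_\ell=\sum_{q\ge3}\mathcal L[2q]$, Proposition 11 gives, by the same sandwich as in Section 10, $\operatorname{Var}(R_\ell)\to\sum_{q\ge3}\sigma_{2q}^2\in(0,\infty)$.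

By the known facts, $\mathcal L[4]$ is asymptotically equivalent in $L^2(\mathbb P)$ to $\mathcal L-\mathbb E\mathcal L$, which satisfies a central limit theorem. Hence $\mathcal L[4]/\sqrt{\operatorname{Var}\mathcal L[4]}\to\mathcal N(0,1)$. The vector $(\mathcal L[4]/\sqrt{\operatorname{Var}\mathcal L[4]},\mathcal L[6],\dots,\mathcal L[2Q])$ has a diagonal, convergent covariance matrix and Gaussian limits in each coordinate. By Peccati–Tudor it converges to independent Gaussians, so $\big(\mathcal L[4]/\sqrt{\operatorname{Var}\mathcal L[4]},\sum_{q=3}^Q\mathcal L[2q]\big)\to\mathcal N(0,1)\otimes\mathcal N(0,\sum_{q=3}^Q\sigma_{2q}^2)$. The remaining part of the second coordinate is small in $L^2$, uniformly for large $\ell$, by Proposition 11. Billingsley's Theorem 3.2 gives the joint statement. $\blacksquare$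

## 12. Test functions and even white noise: Theorem C

Let $d\ge3$. As $Z=-Z$, $\mathcal L(f)=\mathcal L(f_{ev})$, so assume $f$ even. If $f\equiv0$ there is nothing to prove. Let $\omega_f(r)=\sup\{|f(x)-f(y)|:\rho(x,y)\le r\}$. By (14) with $D=\mathbb S^d$, $\mathcal L(f)[n]=\sqrt{E/d}\int f\,\Phi_n(X(x))\,dx$ for even $n$, and odd components vanish.

**Step 1: the second chaos is negligible.** It no longer vanishes, so it must be bounded. By (12) and Green's formula,
$$\mathcal L(f)[2]=\sqrt{E/d}\;\frac{\varphi(0)\,\mathbb E|X'|}{4E}\int T^2\,\Delta_df\,dx.$$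
Since $\operatorname{Cov}(T(x)^2,T(y)^2)=2u^2\le2\bar\psi^2$, its variance is at most $CE^{-1}\|\Delta_df\|_\infty^2M_2$. Here $\alpha_2=\min(d-1,d)=d-1$, so by (13) the variance is $O_f\big(\lambda^{-2-(d-1)}(1+\log\lambda)\big)=o(\lambda^{2-d})=o(E^{1-\frac d2})$.

**Step 2: variances for $n=2q\ge4$.** We localize $f$. Substituting $y\mapsto-y$ where $\rho(x,y)>\pi/2$, and using the evenness of $f$ and $k_{\ell,2q}(\pi-\theta)=k_{\ell,2q}(\theta)$,
$$\operatorname{Var}(\mathcal L(f)[2q])=\frac{2E}d\iint_{\rho(x,y)<\pi/2}f(x)f(y)\,k_{\ell,2q}(\rho(x,y))\,dx\,dy.$$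
Replacing $f(y)$ by $f(x)$ costs, after multiplication by $E^{\frac{d-2}2}$, at most $C\|f\|_\infty\int_0^{\lambda\pi/2}\omega_f(s/\lambda)|k_{\ell,2q}(s/\lambda)|s^{d-1}ds$. This tends to $0$ by dominated convergence: $\omega_f\le2\|f\|_\infty$, $\omega_f(s/\lambda)\to0$, and the dominating function is the one of Proposition 9. Hence, as in that proposition,
$$E^{\frac{d-2}2}\operatorname{Var}(\mathcal L(f)[2q])\to\frac2d\|f\|_{L^2}^2\int_{\mathbb R^d}k_{2q}(|z|)\,dz=\sigma_{2q}^2\,\frac{\|f\|_{L^2}^2}{|\mathbb S^d|}>0.$$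

**Step 3: Gaussian limits of the components.** Now $\mathcal L(f)[n]=I_n(\mathbf f_\ell)$ with $\mathbf f_\ell=\sqrt{E/d}\int f(x)f_x\,dx$. The contraction bounds of Section 9 hold with an extra factor $\|f\|_\infty^4$, so with Step 2 the two theorems quoted there give the analogue of Proposition 12, with variances $\sigma_{2q}^2\|f\|_{L^2}^2/|\mathbb S^d|$.

**Step 4: the tail.** We repeat the proof of Proposition 11 with $\mathcal L(f)[2q]=|D|^{-1}\int\mathcal L(D(x);f)[2q]\,dx$. The far part acquires a factor $\|f\|_\infty^2$. For the near part, by Cauchy–Schwarz, we need a bound on $\sum_{q>Q}\operatorname{Var}(\mathcal L(D(x);f)[2q])$ uniform in $x$. Write $\mathcal L(D(x);f)=f(x)\mathcal L(D(x))+\mathcal L(D(x);f-f(x))$, where $|\mathcal L(D(x);f-f(x))|\le\omega_f(1/\lambda)\,\mathcal L(D(x))$. Hence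
$$\sum_{q>Q}\operatorname{Var}(\mathcal L(D(x);f)[2q])\le2\|f\|_\infty^2\,\mathcal V_{\ell,Q}+2\,\omega_f(1/\lambda)^2\,\mathbb E[\mathcal L(D)^2].$$
Multiplied by $E^{d-1}$, the first term is controlled by Steps 4 and 5 of that proof, and the second tends to $0$ because $E^{d-1}\mathbb E[\mathcal L(D)^2]\to\mathcal V_\infty<\infty$. So $\lim_Q\limsup_\ell E^{\frac{d-2}2}\sum_{q>Q}\operatorname{Var}(\mathcal L(f)[2q])=0$.

**Step 5: conclusion.** As in Section 10, $E^{\frac{d-2}4}(\mathcal L(f)-\mathbb E\mathcal L(f))$ is the sum of the second-chaos term, which tends to $0$ in $L^2$; of the orders $4,\dots,2Q$, which converge in law to $\mathcal N(0,\sum_{q=2}^Q\sigma_{2q}^2\|f\|_{L^2}^2/|\mathbb S^d|)$; and of a tail that is uniformly small. Billingsley's Theorem 3.2 gives the limit $\mathcal N(0,\sigma^2\|f\|_{L^2}^2/|\mathbb S^d|)$. For several test functions, $\sum_ic_i\mathcal L(f_i)=\mathcal L(\sum_ic_if_i)$. So by Cramér–Wold the joint limit is Gaussian, with covariances obtained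 by polarization, $\sigma^2\langle f_{ev},\tilde f_{ev}\rangle_{L^2}/|\mathbb S^d|$ for $f,\tilde f\in C^2(\mathbb S^d)$. $\blacksquare$
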